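\title{The Swendsen--Wang spectral gap is at least of order $|V|$ times the heat-bath gap}

\begin{abstract}
For the $q$-state Potts model at inverse temperature $\beta\ge0$ on a graph with $n$ vertices and maximum degree $\Delta$, we prove that the spectral gap of the Swendsen--Wang dynamics is at least $c\,n$ times the spectral gap of the single-site heat-bath dynamics, with an explicit constant $c>0$ that depends only on $q$, $\beta$ and $\Delta$. The proof first bounds the Swendsen--Wang Dirichlet form from below by that of a simultaneous heat-bath update of an independent set. A smoothing argument then compares such simultaneous updates with single-site updates without a loss in $n$. We also show that the order $n$ is optimal, that the factor $e^{-\beta\Delta}$ in $c$ is optimal uniformly in $q$, and that the reverse comparison fails on trees.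
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G=(V,E)$ be a finite graph with $n=|V|\ge1$ vertices and maximum degree $\Delta$, let $q\ge2$ be an integer and let $\beta\ge0$. The \emph{$q$-state Potts model} on $G$ at inverse temperature $\beta$ is the probability measure on $\Omega=\{1,\dots,q\}^V$ given by
\[
\pi(\sigma)=\frac1Z\exp\Big(\beta\sum_{uv\in E}\mathbf 1\{\sigma_u=\sigma_v\}\Big),
\]
where $Z$ is the normalizing constant. We call $\sigma_v$ the color of $v$, and an edge \emph{monochromatic} if its endpoints have the same color. We compare two Markov chains on $\Omega$.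

\begin{itemize}
\item The \emph{heat-bath dynamics} $P_{\rm HB}$ picks a vertex $v$ uniformly at random and resamples $\sigma_v$ from the conditional distribution of $\pi$ given the colors $\sigma_w$, $w\ne v$.
\item The \emph{Swendsen--Wang dynamics} $P_{\rm SW}$ keeps each monochromatic edge independently with probability $p=1-e^{-\beta}$ and deletes all other edges. Then each connected component of the graph formed by $V$ and the kept edges receives a uniform color from $\{1,\dots,q\}$, independently over components, and all its vertices get that color.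
\end{itemize}

Both chains are reversible with respect to $\pi$ and have nonnegative spectrum; we shall see this in passing in Sections~\ref{sec:proj} and~\ref{sec:sw}. For such a chain $P$ the \emph{spectral gap} is $\lambda(P)=1-\lambda_2(P)\in[0,1]$, where $\lambda_2(P)$ is the second largest eigenvalue, counted with multiplicity. A function $f$ of mean zero satisfies $\|P^mf\|\le(1-\lambda(P))^m\|f\|$ in $L^2(\pi)$, so $1/\lambda(P)$ is the number of steps in which the chain contracts every such function by a constant factor.

It is known that for all $G$, $q$ and $\beta$,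
\begin{equation}\label{eq:known}
\lambda(P_{\rm SW})\ \ge\ q^{-1}\big(q\,e^{2\beta}\big)^{-2\Delta}\lambda(P_{\rm HB}).
\end{equation}
This inequality is believed to be off by a factor of $n$, because the heat-bath chain changes the color of only one vertex per step. The conjecture that we prove, posed in \cite{Ullrich}, asks for a bound
\[
\lambda(P_{\rm SW})\ \ge\ c\,n\,\lambda(P_{\rm HB})
\]
for all finite graphs of maximum degree $\Delta$, with a constant $c>0$ that may depend on $q$, $\beta$ and $\Delta$ but not otherwise on $G$.

Disjoint unions show why $n$ is the factor to expect. Put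
\[
\gamma=\gamma(G)=n\,\lambda(P_{\rm HB}),
\]
the second smallest eigenvalue of $n(I-P_{\rm HB})$. The operator $n(P_{\rm HB}-I)$ generates the continuous-time chain in which every vertex is resampled at rate $1$, and $\gamma$ is its gap. Let $G$ be the disjoint union of $G_1$ and $G_2$, with $n_1$ and $n_2$ vertices. Then $\pi$ is a product measure, and
\[
P_{\rm SW}=P_{\rm SW}^{G_1}\otimes P_{\rm SW}^{G_2},\qquad n(I-P_{\rm HB})=n_1(I-P_{\rm HB}^{G_1})\otimes I+I\otimes n_2(I-P_{\rm HB}^{G_2}).
\]
The eigenvalues of the first operator are the products of eigenvalues of the factors, which lie in $[0,1]$, and the eigenvalues of the second are the sums of eigenvalues of the two terms. Hence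
\begin{equation}\label{eq:union}
\lambda(P_{\rm SW})=\min\big\{\lambda(P_{\rm SW}^{G_1}),\lambda(P_{\rm SW}^{G_2})\big\},\qquad \gamma(G)=\min\{\gamma(G_1),\gamma(G_2)\}.
\end{equation}
So if $G$ consists of $m$ copies of a fixed graph, then $\lambda(P_{\rm SW})$ and $\gamma$ do not depend on $m$, while $\lambda(P_{\rm HB})$ is proportional to $1/m$. On such graphs \eqref{eq:known} loses a factor of order $n$, and the conjecture holds. The content of the conjecture is that interactions of bounded degree do not change this.

Let $\chi$ be the chromatic number of $G$; greedy coloring gives $\chi\le\Delta+1$. Put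
\begin{equation}\label{eq:delta}
\delta=\delta(q,\beta,\Delta)=\frac{2e^{-\beta\Delta/2}+(q-2)e^{-\beta\Delta}}{q}\ \ge\ e^{-\beta\Delta}.
\end{equation}

\begin{theorem}\label{thm:main}
If $\Delta\ge1$, then
\[
\lambda(P_{\rm SW})\ \ge\ \frac{\delta}{5\,\Delta\,\chi^{7/2}}\;n\,\lambda(P_{\rm HB}).
\]
If $\Delta=0$, then $\lambda(P_{\rm SW})=1=n\lambda(P_{\rm HB})$.
\end{theorem}

Thus the conjecture is true, with $c=\delta/\big(5\Delta(\Delta+1)^{7/2}\big)$ for $\Delta\ge1$. The second theorem says to what extent the bound is sharp.

\begin{theorem}\label{thm:sharp}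
Let $\Delta\ge1$ and $c^*(q,\beta,\Delta)=\inf_G\lambda(P_{\rm SW})/(n\lambda(P_{\rm HB}))$. Here and in part~(3), $G$ ranges over finite graphs of maximum degree $\Delta$.
\begin{enumerate}
\item[(1)] \emph{The order $n$ is optimal.} For all $q,\beta,\Delta$ there are graphs $G_n$ of maximum degree $\Delta$ with $|V(G_n)|=n\to\infty$ and $\lambda(P_{\rm SW})\le C(q,\beta,\Delta)\,n\lambda(P_{\rm HB})$.
\item[(2)] \emph{The factor $e^{-\beta\Delta}$ is optimal uniformly in $q$:}
\[
\frac{e^{-\beta\Delta}}{5\Delta(\Delta+1)^{7/2}}\ \le\ \inf_{q\ge2}c^*(q,\beta,\Delta)\ \le\ 2^\Delta e^{-\beta\Delta}.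
\]
\item[(3)] \emph{There is no converse.} Let $\theta=\dfrac{e^\beta-1}{e^\beta+q-1}$. If $\Delta\ge3$ and $(\Delta-1)\theta^2>1$, which holds for large $\beta$, then $\sup_G\lambda(P_{\rm SW})/(n\lambda(P_{\rm HB}))=\infty$. On every tree with at least one edge, $\lambda(P_{\rm SW})=1-p(1-1/q)\ge1/q$.
\end{enumerate}
\end{theorem}

We do not claim that the dependence on $\beta$ is optimal for each fixed $q$, nor that the powers of $\Delta$ are optimal.

The direct way to compare two gaps is to compare Dirichlet forms function by function. Here this would require $\langle f,(I-P_{\rm SW})f\rangle\ge c\,\langle f,n(I-P_{\rm HB})f\rangle$ for all $f$, which is false: the left side never exceeds $\|f\|^2$, and the right side can be of order $n\|f\|^2$, as the parity function in Section~\ref{sec:matching} shows. The proof of Theorem~\ref{thm:main} passes instead through an intermediate move, the simultaneous resampling of all vertices of an independent set. Section~\ref{sec:sw} compares Swendsen--Wang with this move, function by function; this is the only place where the Potts model enters. Section~\ref{sec:smooth}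 compares the move with single-site updates, and does so by changing the test function. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}.

\section{Heat-bath updates as projections}\label{sec:proj}

Inner products and norms are those of $L^2(\pi)$ unless indicated, and $\pi(f)$ is the mean of $f$. The measure $\pi$ has full support. We use two standard facts. First, a reversible chain $P$ is self-adjoint on $L^2(\pi)$ and fixes the constants, so
\begin{equation}\label{eq:rayleigh}
\lambda(P)=\min_{f\ \text{nonconstant}}\frac{\langle f,(I-P)f\rangle}{\operatorname{Var}_\pi f}.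
\end{equation}
Second, for a random variable $X$ the conditional expectation $\mathbb E[f\mid X]$ is the orthogonal projection of $f$ onto the functions of $X$, and $\mathbb E\operatorname{Var}(f\mid X)=\|f\|^2-\|\mathbb E[f\mid X]\|^2$ is the squared distance from $f$ to that space. In particular, conditioning on more information decreases it: $\mathbb E\operatorname{Var}(f\mid X)\ge\mathbb E\operatorname{Var}(f\mid X,Y)$.

For $v\in V$ let $P_vf=\mathbb E_\pi[f\mid\sigma_{V\setminus v}]$ and $Q_v=I-P_v$. These are orthogonal projections, and $Q_vf=0$ exactly when $f$ does not depend on $\sigma_v$. The heat-bath chain is the average $P_{\rm HB}=\frac1n\sum_vP_v$, which is self-adjoint and positive semidefinite. For $U\subseteq V$ we call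
\[
\mathcal D_U(f)=\sum_{u\in U}\|Q_uf\|^2
\]
the \emph{energy of $f$ in $U$}. Since $\mathcal D_V(f)=\langle f,n(I-P_{\rm HB})f\rangle$, formula \eqref{eq:rayleigh} says that $\gamma$ is the largest number such that
\begin{equation}\label{eq:poincare}
\gamma\operatorname{Var}_\pi f\ \le\ \mathcal D_V(f)\qquad\text{for all }f .
\end{equation}
Only constants have $\mathcal D_V(f)=0$, so $\gamma>0$. Also $\gamma\le1$: a nonconstant function $f$ of one color $\sigma_u$ has $Q_vf=0$ for $v\ne u$, and $\|Q_uf\|^2=\mathbb E\operatorname{Var}(f\mid\sigma_{V\setminus u})\le\operatorname{Var}f$.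

The graph enters through one algebraic fact. Let $u\ne v$ be non-adjacent. Given the colors outside $\{u,v\}$, the weight $\pi(\sigma)$ is a function of $\sigma_u$ times a function of $\sigma_v$, so $\sigma_u$ and $\sigma_v$ are conditionally independent. Resampling them one after the other, in either order, therefore resamples the pair from its conditional law:
\begin{equation}\label{eq:commute}
P_uP_v=P_vP_u\qquad\text{for non-adjacent }u\neq v .
\end{equation}
Consequently $P_u,Q_u$ commute with $P_v,Q_v$.

For an independent set $I\subseteq V$ put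
\[
L_I=\sum_{v\in I}Q_v,\qquad \Pi_I=\prod_{v\in I}P_v .
\]
By \eqref{eq:commute} the projections $Q_v$, $v\in I$, have a common orthonormal eigenbasis, with eigenvalues $0$ and $1$. On a basis vector, $L_I$ acts by the number of $v\in I$ for which the eigenvalue of $Q_v$ is $1$, and $\Pi_I$ acts by $1$ if this number is $0$ and by $0$ otherwise. Hence $L_I$ has spectrum in $\{0,1,\dots,|I|\}$, and $\Pi_I$ is the orthogonal projection onto $\ker L_I$. This kernel consists of the functions that depend on no $\sigma_v$ with $v\in I$. Therefore $\Pi_If=\mathbb E_\pi[f\mid\sigma_{V\setminus I}]$ is the \emph{parallel update}, which resamples all of $I$ at once, and its Dirichlet form is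
\[
\|(I-\Pi_I)f\|^2=\mathbb E\operatorname{Var}(f\mid\sigma_{V\setminus I}).
\]
Since $\mathcal D_I(f)=\langle f,L_If\rangle$, the spectral description gives
\begin{equation}\label{eq:sandwich}
\|(I-\Pi_I)f\|^2\ \le\ \mathcal D_I(f)\ \le\ |I|\;\|(I-\Pi_I)f\|^2 .
\end{equation}
The second inequality is the direction that we need, and the factor $|I|$ in it is the loss that we have to avoid.

\section{Swendsen--Wang dominates parallel updates}\label{sec:sw}

The Swendsen--Wang chain becomes a composition of two conditional expectations once colors and kept edges are put on one probability space. The \emph{Edwards--Sokal measure} on pairs $(\sigma,A)$ with $\sigma\in\Omega$, $A\subseteq E$, is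
\begin{equation}\label{eq:ES}
\nu(\sigma,A)\ \propto\ \prod_{uv\in E}\Big[(1-p)\mathbf 1\{uv\notin A\}+p\,\mathbf 1\{uv\in A\}\mathbf 1\{\sigma_u=\sigma_v\}\Big].
\end{equation}
Summing over $A$ gives each edge the factor $1-p+p\mathbf 1\{\sigma_u=\sigma_v\}=e^{-\beta}e^{\beta\mathbf 1\{\sigma_u=\sigma_v\}}$, so the $\sigma$-marginal is $\pi$. Given $\sigma$, the edges are independent, a monochromatic edge lies in $A$ with probability $p$, and no other edge does. Given $A$, the weight is $p^{|A|}(1-p)^{|E\setminus A|}$ if $\sigma$ is constant on the components of $(V,A)$ and zero otherwise, so $\sigma$ is uniform among such colorings. These are the two halves of a Swendsen--Wang step. Let $\nu_A$ be the law of $A$ and define $T\colon L^2(\nu_A)\to L^2(\pi)$ by $Tg=\mathbb E_\nu[g(A)\mid\sigma]$. Since $\langle Tg,f\rangle=\mathbb E_\nu[g(A)f(\sigma)]$, the adjoint is $T^*f=\mathbb E_\nu[f(\sigma)\mid A]$. Thus $P_{\rm SW}=TT^*$ is self-adjoint and positive semidefinite, and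
\begin{equation}\label{eq:SWform}
\langle f,(I-P_{\rm SW})f\rangle=\|f\|^2-\|T^*f\|^2_{L^2(\nu_A)}=\mathbb E_\nu\operatorname{Var}(f\mid A).
\end{equation}

Large components of $(V,A)$ are hard to analyze, and for a lower bound we may ignore them. If we also condition on the colors outside an independent set $I$, the only randomness left in $\sigma$ is the color of those vertices of $I$ that are isolated in $(V,A)$. Each vertex is isolated with probability at least $e^{-\beta\Delta}$, and all isolated vertices of $I$ are recolored in the same step.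

\begin{lemma}\label{lem:sw}
For every independent set $I$ and every $f\colon\Omega\to\mathbb R$,
\[
\langle f,(I-P_{\rm SW})f\rangle\ \ge\ \delta\,\|(I-\Pi_I)f\|^2 .
\]
\end{lemma}

\begin{proof}
Write $\tau=\sigma_{V\setminus I}$. By \eqref{eq:SWform} the left side is at least $\mathbb E_\nu\operatorname{Var}(f\mid A,\tau)$, and the right side is $\delta\,\mathbb E\operatorname{Var}(f\mid\tau)$. It suffices to prove, for each fixed value of $\tau$, that
\begin{equation}\label{eq:fixedtau}
\mathbb E_\nu\big[\operatorname{Var}(f\mid A,\tau)\,\big|\,\tau\big]\ \ge\ \delta\operatorname{Var}(f\mid\tau).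
\end{equation}

\emph{Product structure.} For $v\in I$ let $A_v$ be the set of edges of $A$ at $v$, and let $A_0$ be the set of edges of $A$ inside $V\setminus I$. Because $I$ is independent, each edge either lies inside $V\setminus I$ or has exactly one endpoint in $I$. So for fixed $\tau$ each factor in \eqref{eq:ES} depends only on $A_0$ or only on one pair $(\sigma_v,A_v)$, and $A_0$ and the pairs $(\sigma_v,A_v)$, $v\in I$, are conditionally independent. Let $\mu_v$ be the conditional law of $\sigma_v$, let $\mu_\tau=\bigotimes_{v\in I}\mu_v$, and let $R_v$ be the one-vertex analog of $P_{\rm SW}$,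
\[
R_vh=\mathbb E\big[\,\mathbb E[h(\sigma_v)\mid A_v,\tau]\;\big|\;\sigma_v,\tau\big].
\]
Like $P_{\rm SW}$, it has the form $T_vT_v^*$, so it is self-adjoint and positive semidefinite on $L^2(\mu_v)$. By independence, conditioning a product $\prod_vh_v(\sigma_v)$ first on $(A,\tau)$ and then on $(\sigma_I,\tau)$ yields $\prod_vR_vh_v$. By linearity this double conditioning is the operator $R=\bigotimes_{v\in I}R_v$, and the computation in \eqref{eq:SWform} shows that the left side of \eqref{eq:fixedtau} equals $\langle f,(I-R)f\rangle_{\mu_\tau}$, where $f$ is read as a function of $\sigma_I$.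

\emph{One vertex.} Fix $v\in I$. Let $m_a$ be the number of neighbors of $v$ with color $a$ under $\tau$, and put $x_a=e^{\beta m_a}\ge1$ and $W=\sum_ax_a$, so that $\mu_v(a)=x_a/W$. View $R_v$ as the chain $\sigma_v\to A_v\to\sigma_v'$ started at $a$. With probability $(1-p)^{m_a}=1/x_a$ we get $A_v=\emptyset$. The weight of $(\sigma_v,A_v)=(b,\emptyset)$ in \eqref{eq:ES} is $(1-p)^{\deg v}$ for every $b$, so the new color is then uniform. If $A_v\ne\emptyset$, the new color must equal the color at the other end of a kept edge, which is $a$. Hence $R_v(a,b)=1/(qx_a)$ for $b\ne a$, and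
\begin{align*}
\langle h,(I-R_v)h\rangle_{\mu_v}&=\frac12\sum_{a,b}\mu_v(a)R_v(a,b)(h_a-h_b)^2=\frac12\sum_{a\ne b}\frac1{qW}(h_a-h_b)^2,\\
\operatorname{Var}_{\mu_v}h&=\frac12\sum_{a\ne b}\frac{x_ax_b}{W^2}(h_a-h_b)^2 .
\end{align*}
Comparing term by term, the gap of $R_v$ is at least $\min_{a\ne b}W/(qx_ax_b)$. For $a\ne b$ we have $W\ge x_a+x_b+q-2$, and $x_ax_b=e^{\beta(m_a+m_b)}\le e^{\beta\Delta}$ because $v$ has at most $\Delta$ neighbors. With the inequality of arithmetic and geometric means,
\[
\frac{W}{qx_ax_b}\ge\frac1q\Big(\frac1{x_a}+\frac1{x_b}+\frac{q-2}{x_ax_b}\Big)\ge\frac1q\Big(\frac2{\sqrt{x_ax_b}}+\frac{q-2}{x_ax_b}\Big)\ge\delta .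
\]

\emph{All vertices.} So $R_v$ has the simple eigenvalue $1$, with constant eigenfunction, and its other eigenvalues lie in $[0,1-\delta]$. Products of eigenfunctions of the $R_v$ form an orthonormal eigenbasis of $R$. The nonconstant products span the functions of $\mu_\tau$-mean zero, and their eigenvalues are products of numbers in $[0,1]$ of which at least one is at most $1-\delta$. (Positivity matters here: two negative eigenvalues close to $-1$ would have a product close to $1$.) Hence $\langle f,(I-R)f\rangle_{\mu_\tau}\ge\delta\operatorname{Var}_{\mu_\tau}f$, which is \eqref{eq:fixedtau}.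
\end{proof}

\begin{remark}
For $I=\{v\}$ the lemma reads $\langle f,(I-P_{\rm SW})f\rangle\ge\delta\|Q_vf\|^2$. Averaging over $v$ gives $\lambda(P_{\rm SW})\ge\delta\,\lambda(P_{\rm HB})$, a bound of the same form as \eqref{eq:known}. The factor $n$ has to come from the fact that $\delta$ does not depend on $|I|$.
\end{remark}

\section{Smoothing on a perfect matching}\label{sec:matching}

Partition $V$ into independent sets $I_1,\dots,I_k$ and write $L_i=L_{I_i}$, $\Pi_i=\Pi_{I_i}$. By Lemma~\ref{lem:sw}, what remains is the following. Let $f$ have mean zero and norm one, and suppose that $a=\max_i\|(I-\Pi_i)f\|$ is small; show that $\gamma$ is at most a constant times $a^2$. Inserting $f$ itself into \eqref{eq:poincare} loses the factor $|I_i|$ of \eqref{eq:sandwich}. But \eqref{eq:poincare} holds for all functions, and any function near $f$ with energy of order $a^2$ serves as well. The large eigenvalues of $L_i$ are what make $\mathcal D_{I_i}(f)$ large, so we damp them by applying $e^{-tL_i}$. The price is that $L_i$ does not commute with $Q_u$ when $u$ has a neighbor in $I_i$, so smoothing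 one class can create energy in another. Both effects can be computed on a perfect matching.

Let $q=2$, code the colors by $\pm1$, and let $G$ consist of $m$ disjoint edges $u_jv_j$, with $I_1=\{u_1,\dots,u_m\}$ and $I_2=\{v_1,\dots,v_m\}$. The pairs $(\sigma_{u_j},\sigma_{v_j})$ are independent. On one edge $uv$ the endpoints agree with probability $e^\beta/(e^\beta+1)$, so $P_v\sigma_v=\theta\sigma_u$ and $P_u\sigma_u=\theta\sigma_v$ with $\theta=(e^\beta-1)/(e^\beta+1)$, and $\|Q_v\sigma_v\|^2=\|Q_u\sigma_u\|^2=1-\theta^2$. Take the parity function $f=\prod_j\sigma_{v_j}$, which has mean zero and norm one. It does not depend on the colors in $I_1$, and $\Pi_2f=\theta^m\prod_j\sigma_{u_j}$. Thus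
\[
\mathcal D_{I_1}(f)=0,\qquad \mathcal D_{I_2}(f)=m(1-\theta^2),\qquad b^2:=\|(I-\Pi_2)f\|^2=1-\theta^{2m}.
\]
The energy is linear in $n=2m$, while $b^2\le1$ and $\langle f,(I-P_{\rm SW})f\rangle\le1$. This is the function that defeats the direct comparison of Dirichlet forms.

Now smooth. For a projection, $e^{-tQ_v}=P_v+e^{-t}Q_v$, so $e^{-tL_2}f=\prod_j\varphi_j$ with
\[
\varphi_j=\theta\sigma_{u_j}+e^{-t}(\sigma_{v_j}-\theta\sigma_{u_j}),\qquad r:=\|\varphi_j\|^2=\theta^2+e^{-2t}(1-\theta^2).
\]
We have $Q_{v_j}\varphi_j=e^{-t}Q_{v_j}\sigma_{v_j}$ and $Q_{u_j}\varphi_j=\theta(1-e^{-t})Q_{u_j}\sigma_{u_j}$, and so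
\[
\mathcal D_{I_2}(e^{-tL_2}f)=e^{-2t}\,(1-\theta^2)\,mr^{m-1},\qquad \mathcal D_{I_1}(e^{-tL_2}f)=\theta^2(1-e^{-t})^2\,(1-\theta^2)\,mr^{m-1}.
\]
Since $\theta^2\le r<1$, we have $mr^{m-1}(1-r)\le1-r^m\le b^2$, and $1-r=(1-\theta^2)(1-e^{-2t})$. Therefore
\[
\mathcal D_{I_2}(e^{-tL_2}f)\le\frac{b^2}{e^{2t}-1}\le\frac{b^2}{2t},\qquad \mathcal D_{I_1}(e^{-tL_2}f)\le\theta^2\,\frac{1-e^{-t}}{1+e^{-t}}\,b^2\le\frac{t}{2}\,b^2 .
\]
The factor $m$ has disappeared. The energy in the smoothed class is of order $b^2/t$, and the energy that has leaked into the other class, where there was none, is of order $tb^2$. The general proof establishes the same two bounds without explicit formulas and balances them by the choice of $t$.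

\section{From parallel updates to the single-site gap}\label{sec:smooth}

\begin{proposition}\label{prop:smooth}
Let $\Delta\ge1$ and let $V=I_1\cup\dots\cup I_k$ be a partition into independent sets. For every $f$ with $\pi(f)=0$ and $\|f\|=1$,
\[
\max_{1\le i\le k}\|(I-\Pi_i)f\|^2\ \ge\ \frac{\gamma}{5\Delta k^{7/2}} .
\]
\end{proposition}

\begin{proof}
Let $a=\max_i\|(I-\Pi_i)f\|$. Fix $t>0$, to be chosen in Step~4, and smooth the classes in turn:
\[
f^{(0)}=f,\qquad f^{(i)}=e^{-tL_i}f^{(i-1)},\qquad b_i=\|(I-\Pi_i)f^{(i-1)}\|\qquad(1\le i\le k).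
\]
We shall apply \eqref{eq:poincare} to $f^{(k)}$, so we need its norm from below and its energy from above.

\emph{Step 1: the smoothed functions stay close to $f$.} On the spectrum of $L_i$ we have $0\le1-e^{-tx}\le\mathbf 1\{x\ne0\}$, so $\|(I-e^{-tL_i})f\|\le\|(I-\Pi_i)f\|\le a$. As $e^{-tL_i}$ is a contraction,
\[
\|f^{(i)}-f\|\le\|e^{-tL_i}(f^{(i-1)}-f)\|+\|(e^{-tL_i}-I)f\|\le\|f^{(i-1)}-f\|+a .
\]
Hence $\|f^{(i)}-f\|\le ia$. This also controls $b_i$, which concerns $f^{(i-1)}$ and not $f$:
\[
b_i\le\|(I-\Pi_i)f\|+\|f^{(i-1)}-f\|\le ia .
\]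

\emph{Step 2: energy in the class being smoothed.} Fix $i$, let $g=f^{(i-1)}$ and $g_s=e^{-sL_i}g$, so that $g_t=f^{(i)}$. Expand $g$ in eigenvectors of $L_i$. In $\langle g_s,L_ig_s\rangle$ the component with eigenvalue $x$ has weight $xe^{-2sx}$, which vanishes at $x=0$ and is at most $1/(2es)$, its value at $x=1/(2s)$. The components with $x\neq0$ make up $(I-\Pi_i)g$. So for all $s>0$,
\begin{equation}\label{eq:smooth}
\mathcal D_{I_i}(g_s)^{1/2}=\langle g_s,L_ig_s\rangle^{1/2}\le\frac{b_i}{\sqrt{2es}} .
\end{equation}
This replaces the second inequality of \eqref{eq:sandwich}, with $1/(2es)$ in place of $|I_i|$. The bound does not involve the energy of $g$ in $I_i$, so classes that have not yet been smoothed need not be tracked.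

\emph{Step 3: leakage into the classes already smoothed.} Let $u\notin I_i$. The semigroup is convenient because its generator is a sum of one-vertex terms, of which only those at neighbors of $u$ can fail to commute with $Q_u$. Let $N_i(u)$ be the set of neighbors of $u$ in $I_i$ and $L_{i,u}=\sum_{v\in I_i\setminus N_i(u)}Q_v$. This operator is positive semidefinite and commutes with $Q_u$ by \eqref{eq:commute}. Therefore
\[
\frac{d}{ds}Q_ug_s=-Q_uL_ig_s=-L_{i,u}Q_ug_s-\sum_{v\in N_i(u)}Q_uQ_vg_s .
\]
Differentiating $e^{-(t-s)L_{i,u}}Q_ug_s$ in $s$ cancels the first term on the right, and integrating over $[0,t]$ gives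
\[
Q_ug_t=e^{-tL_{i,u}}Q_ug_0-\int_0^te^{-(t-s)L_{i,u}}\sum_{v\in N_i(u)}Q_uQ_vg_s\,ds .
\]
Since $e^{-(t-s)L_{i,u}}$ and $Q_u$ are contractions,
\begin{equation}\label{eq:leak}
\|Q_ug_t\|\le\|Q_ug_0\|+\int_0^ty_u(s)\,ds,\qquad y_u(s)=\sum_{v\in N_i(u)}\|Q_vg_s\| .
\end{equation}
Let $U=I_1\cup\dots\cup I_{i-1}$. Each $u$ has at most $\Delta$ neighbors $v$, and each $v$ has at most $\Delta$ neighbors $u$, so the Cauchy--Schwarz inequality gives
\[
\sum_{u\in U}y_u(s)^2\le\Delta\sum_{u\in U}\sum_{v\in N_i(u)}\|Q_vg_s\|^2\le\Delta^2\,\mathcal D_{I_i}(g_s).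
\]
This is where the degree bound is used. Take $\ell^2(U)$-norms in \eqref{eq:leak}. By Minkowski's inequality the norm of the integral is at most the integral of the norms, and by \eqref{eq:smooth}
\begin{equation}\label{eq:leaksum}
\mathcal D_U(f^{(i)})^{1/2}\le\mathcal D_U(f^{(i-1)})^{1/2}+\Delta\int_0^t\frac{b_i\,ds}{\sqrt{2es}}=\mathcal D_U(f^{(i-1)})^{1/2}+\Delta\sqrt{\frac{2t}e}\;b_i .
\end{equation}
We work with the square root of the energy because its singularity $s^{-1/2}$ is integrable at $0$, whereas $1/s$ is not.

\emph{Step 4: total energy.} Let $S_i=\mathcal D_{I_1\cup\dots\cup I_i}(f^{(i)})^{1/2}$ and $S_0=0$, and put $c_i=b_i/\sqrt{2et}$ and $y_i=\Delta\sqrt{2t/e}\,b_i$. By \eqref{eq:leaksum} for the earlier classes and \eqref{eq:smooth} at $s=t$ for the class $I_i$,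
\[
S_i^2\le(S_{i-1}+y_i)^2+c_i^2 .
\]
We claim that $S_i\le X_i+Y_i$ with $X_i=(\sum_{j\le i}c_j^2)^{1/2}$ and $Y_i=\sum_{j\le i}y_j$. If this holds for $i-1$, then $S_i$ is at most the length of the plane vector $(X_{i-1},c_i)+(Y_{i-1}+y_i,0)$, which is at most $X_i+Y_i$. With $b_i\le ia$, $\sum_{i\le k}i^2\le k^3$ and $\sum_{i\le k}i\le k^2$ we obtain
\[
S_k\le\Big(\frac{k^{3/2}}{\sqrt{2et}}+\Delta\sqrt{\frac{2t}e}\;k^2\Big)a .
\]
The first term decreases in $t$ and the second increases. They are equal at $t=1/(2\Delta\sqrt k)$, where each is $\sqrt{\Delta/e}\;k^{7/4}$. With this choice $S_k\le Ka$ for $K=2\sqrt{\Delta/e}\;k^{7/4}$.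

\emph{Step 5: conclusion.} Each $e^{-tL_i}$ is self-adjoint and fixes the constants, so it preserves the mean, and $\operatorname{Var}f^{(k)}=\|f^{(k)}\|^2$. By Step~1, $\|f^{(k)}\|\ge1-ka$. The classes cover $V$, so $S_k^2=\mathcal D_V(f^{(k)})$, and \eqref{eq:poincare} gives
\[
\sqrt\gamma\,(1-ka)\le\sqrt\gamma\,\|f^{(k)}\|\le S_k\le Ka .
\]
Since $\gamma\le1$, this yields $\sqrt\gamma\le Ka+\sqrt\gamma\,ka\le(K+k)a$. Finally $k\le\sqrt\Delta\,k^{7/4}$ because $\Delta\ge1$, so $(K+k)^2\le(1+2/\sqrt e)^2\Delta k^{7/2}$, and $(1+2/\sqrt e)^2=1+4/\sqrt e+4/e<5$.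
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Delta\ge1$ and let $I_1,\dots,I_\chi$ be the classes of a proper coloring of $G$ with $\chi$ colors. For $\pi(f)=0$ and $\|f\|=1$, Lemma~\ref{lem:sw} for each $I_i$ and Proposition~\ref{prop:smooth} give
\[
\langle f,(I-P_{\rm SW})f\rangle\ \ge\ \delta\max_i\|(I-\Pi_i)f\|^2\ \ge\ \frac{\delta\,\gamma}{5\Delta\chi^{7/2}} ,
\]
and \eqref{eq:rayleigh} finishes this case. For a single vertex both chains are the projection onto constants, so $\lambda(P_{\rm SW})=\gamma=1$. By \eqref{eq:union} the same holds for every graph with $\Delta=0$.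
\end{proof}

\begin{remark}
A finite $t$ serves the constant in these estimates; the argument also runs with $t=\infty$, that is, with $\Pi_i$ in place of $e^{-tL_i}$. The nonzero eigenvalues of $L_i$ are at least $1$, so for $s\ge1/2$ the right side of \eqref{eq:smooth} improves to $e^{-s}b_i$. The integral in \eqref{eq:leaksum} over $(0,\infty)$ is then at most $2b_i/\sqrt e$, the terms $c_i$ vanish, and one obtains the larger value $K=2\Delta k^2/\sqrt e$.
\end{remark}

\begin{remark}
The proof of Proposition~\ref{prop:smooth} uses the measure only through full support and \eqref{eq:commute}. It therefore holds verbatim for every strictly positive Markov random field on $S^V$, with $S$ finite and $|S|\ge2$, that is, for every strictly positive measure under which the conditional law of $\sigma_u$ given all other values depends only on the values at the neighbors of $u$. Indeed, non-adjacent $\sigma_u,\sigma_v$ are then conditionally independent given the rest, and $|S|\ge2$ gives $\gamma\le1$. For such a field the chain $\frac1\chi\sum_i\Pi_i$, which updates a uniformly chosen color class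 in parallel, has Dirichlet form at least $\frac1\chi\max_i\|(I-\Pi_i)f\|^2$. Its gap is thus at least $\gamma/(5\Delta\chi^{9/2})$, which is at least a constant depending only on $\Delta$ times the continuous-time single-site gap.
\end{remark}

\section{Sharpness and failure of the converse}\label{sec:sharp}

\subsection{The order $n$: part (1) of Theorem~\ref{thm:sharp}}

Let $H=K_{\Delta+1}$, and let $G_n$ be $H$ together with $n-\Delta-1$ isolated vertices. By \eqref{eq:union} and $0<\gamma(H)\le1$ we have $\gamma(G_n)=\min\{\gamma(H),1\}=\gamma(H)$, which does not depend on $n$. Since $\lambda(P_{\rm SW})\le1$, part (1) holds with $C=1/\gamma(H)$.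

\subsection{The factor $e^{-\beta\Delta}$: complete graphs and many colors}

The lower bound in part (2) is Theorem~\ref{thm:main} with $\delta\ge e^{-\beta\Delta}$ and $\chi\le\Delta+1$. For the upper bound we look for a graph on which Swendsen--Wang is slow and heat bath is fast. Take $G=K_m$ with $m=\Delta+1\ge2$, fix $\beta$, and let $q\to\infty$. A heat-bath update then chooses an almost uniform color, because at most $\Delta$ of the $q$ colors are favored. Swendsen--Wang does not profit from large $q$: starting from a constant coloring, it must delete at least $\Delta$ monochromatic edges before two colors can appear.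

\emph{Swendsen--Wang.} Let $M$ be the set of the $q$ constant colorings. From $\sigma\in M$ every edge is kept independently with probability $p$, and the chain can leave $M$ only if the resulting random graph is disconnected. Let $\rho$ be the probability of this event; it does not depend on $q$. A disconnected graph misses all $j(m-j)\ge m-1$ edges between some set of $j$ vertices and its complement, $1\le j\le m-1$. There are $2^{m-1}-1$ such cuts, so
\[
\rho\le2^{m-1}(1-p)^{m-1}=2^\Delta e^{-\beta\Delta}.
\]
For $f=\mathbf 1_M$ we have $\langle f,(I-P_{\rm SW})f\rangle=\sum_{\sigma\in M}\pi(\sigma)P_{\rm SW}(\sigma,\Omega\setminus M)\le\pi(M)\rho$ and $\operatorname{Var}f=\pi(M)(1-\pi(M))$. By \eqref{eq:rayleigh}, $\lambda(P_{\rm SW})\le\rho/(1-\pi(M))$. Since $Z\ge q^m$, we have $\pi(M)\le q^{1-m}e^{\beta m(m-1)/2}\to0$ as $q\to\infty$.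

\emph{Heat bath.} Recall that the total variation distance of two laws $\mu,\mu'$ on the colors is $1-\sum_a\min\{\mu(a),\mu'(a)\}$, that it is a metric, and that it equals the probability of disagreement under an optimal coupling. With $m_a,x_a,W$ as in the proof of Lemma~\ref{lem:sw}, the conditional law of $\sigma_v$ is $x_a/W\ge1/W$, and the uniform law is $1/q\ge1/W$. Their distance is at most
\[
1-\frac qW\le\frac{W-q}q=\frac1q\sum_a\big(e^{\beta m_a}-1\big)\le\frac{e^{\beta\Delta}-1}q ;
\]
the last step uses $(x-1)+(x'-1)\le xx'-1$ for $x,x'\ge1$ and $\sum_am_a\le\Delta$. So any two conditional laws at $v$ are within $\eta=2(e^{\beta\Delta}-1)/q$ of each other.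

Let $d$ be the Hamming distance on $\Omega$ and let $\operatorname{Lip}(f)$ be the maximum of $|f(\sigma)-f(\sigma')|$ over pairs with $d(\sigma,\sigma')=1$. Two colorings at distance $j$ are joined by $j$ single-vertex changes, so $|f(\sigma)-f(\sigma')|\le\operatorname{Lip}(f)\,d(\sigma,\sigma')$ for all pairs. Let $\sigma,\sigma'$ differ only at $w$. Update the same uniform vertex $v$ in both and couple the new colors optimally, obtaining $X,X'$. If $v=w$, the two conditional laws coincide and $d(X,X')=0$. If $v$ is adjacent to $w$, then $d(X,X')=2$ with probability at most $\eta$ and $d(X,X')=1$ otherwise. For any other $v$ the laws coincide and $d(X,X')=1$. Hence $\mathbb E\,d(X,X')\le1-(1-\Delta\eta)/n$, and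
\[
|P_{\rm HB}f(\sigma)-P_{\rm HB}f(\sigma')|=|\mathbb E[f(X)-f(X')]|\le\Big(1-\frac{1-\Delta\eta}n\Big)\operatorname{Lip}(f).
\]
For a nonconstant eigenfunction $f$ with eigenvalue $\lambda_2\ge0$ we have $\operatorname{Lip}(P_{\rm HB}f)=\lambda_2\operatorname{Lip}(f)$ and $\operatorname{Lip}(f)>0$. So $\lambda_2\le1-(1-\Delta\eta)/n$, that is, $\gamma\ge1-\Delta\eta$.

For $q$ so large that $\Delta\eta<1$, the two bounds give
\[
c^*(q,\beta,\Delta)\le\frac{\rho}{(1-\pi(M))(1-\Delta\eta)}\ \longrightarrow\ \rho\le2^\Delta e^{-\beta\Delta}\qquad(q\to\infty),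
\]
which proves part (2).

\subsection{Trees: no converse}

On a tree the Swendsen--Wang gap can be computed exactly, because the chain seen on edge sets is a product chain.

\emph{Swendsen--Wang.} Let $G$ be a tree with at least one edge. If $\beta=0$, then $p=0$, one step produces a uniform coloring, and $\lambda(P_{\rm SW})=1$ as claimed. Let $\beta>0$. Then $0<p<1$, and $\nu_A$ has full support on the subsets of $E$. The operators $TT^*$ and $T^*T$ have the same nonzero eigenvalues with the same multiplicities, since for an eigenvalue $\kappa\ne0$ the maps $T^*$ and $T$ send each $\kappa$-eigenspace injectively into the other. So it suffices to find the spectrum of $T^*T$, which is the chain $A\to\sigma\to A'$ on edge sets.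

Fix $A$. Edges of $A$ are monochromatic under $\sigma$. Contracting the components of $(V,A)$ yields a tree with edge set $E\setminus A$, whose vertices carry independent uniform colors. Reveal these colors outward from a root. Whatever has been revealed, the next vertex agrees with its parent with probability $1/q$. So the edges of $E\setminus A$ are monochromatic independently, each with probability $1/q$; this is where the absence of cycles is used. Consequently the edges belong to $A'$ independently, with probability $p$ if $e\in A$ and $p/q$ if $e\notin A$. Thus $T^*T$ is the tensor product of $|E|$ copies of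
\[
\begin{pmatrix}1-p/q&p/q\\1-p&p\end{pmatrix},
\]
a stochastic matrix with trace $1+p-p/q$ and hence with eigenvalues $1$ and $p-p/q\in(0,1)$. The eigenvalues of $T^*T$ are the powers $(p-p/q)^j$, $0\le j\le|E|$, and $1$ is simple. Therefore $\lambda_2(P_{\rm SW})=p(1-1/q)$ and $\lambda(P_{\rm SW})=1-p(1-1/q)\ge1/q$.

\emph{The Potts measure on a tree.} Let $K(a,a')=e^{\beta\mathbf 1\{a=a'\}}/(e^\beta+q-1)$. This is a symmetric stochastic matrix, and $K=\theta I+(1-\theta)J$, where all entries of $J$ are $1/q$; indeed $(1-\theta)/q=1/(e^\beta+q-1)$. Since $\pi(\sigma)\propto\prod_{uv\in E}K(\sigma_u,\sigma_v)$, for any choice of root the root color is uniform, and each child copies its parent with probability $\theta$ and otherwise takes a uniform color. Root the tree at $x$, and let $y$ be a vertex at distance $\ell$ from $x$. The law of $\sigma_y$ given $\sigma_x$ is $K^\ell=\theta^\ell I+(1-\theta^\ell)J$, because $J^2=J$. Hence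
\[
\operatorname{Cov}\big(\mathbf 1\{\sigma_x=1\},\mathbf 1\{\sigma_y=1\}\big)=\frac1q\Big(\theta^\ell+\frac{1-\theta^\ell}q\Big)-\frac1{q^2}=\frac1q\Big(1-\frac1q\Big)\theta^\ell\ \ge0 .
\]

\emph{Heat bath.} Let $b=\Delta-1\ge2$ and let $G$ be the complete $b$-ary tree of height $h\ge2$. Its inner vertices other than the root have degree $b+1$, so the maximum degree is $\Delta$. As test function take the number of leaves of color $1$, $f=\sum_{x\ \text{leaf}}\mathbf 1\{\sigma_x=1\}$. Its energy grows like the number $b^h$ of leaves, while its variance collects correlations from all pairs of leaves. Two leaves below different children of the root are at distance $2h$, and there are $b^h(b^h-b^{h-1})\ge b^{2h}/2$ such ordered pairs. All covariances are nonnegative, so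
\[
\operatorname{Var}f\ge\frac12\cdot\frac1q\Big(1-\frac1q\Big)b^{2h}\theta^{2h}.
\]
On the other hand $Q_vf=0$ if $v$ is not a leaf, and for a leaf $v$ we have $Q_vf=Q_v\mathbf 1\{\sigma_v=1\}$, whose squared norm is at most $\operatorname{Var}\mathbf 1\{\sigma_v=1\}=\frac1q(1-\frac1q)$. So $\mathcal D_V(f)\le b^h\frac1q(1-\frac1q)$, and \eqref{eq:poincare} gives
\[
n\lambda(P_{\rm HB})=\gamma\le2\,(b\theta^2)^{-h}.
\]
If $(\Delta-1)\theta^2>1$, this tends to $0$ as $h\to\infty$, while $\lambda(P_{\rm SW})\ge1/q$, so the ratio is unbounded. The condition holds for large $\beta$ because $\theta\to1$ as $\beta\to\infty$ and $\Delta-1\ge2$. This proves part (3) and completes the proof of Theorem~\ref{thm:sharp}.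

\begin{thebibliography}{1}
\bibitem{Ullrich} Mario Ullrich, \emph{Rapid mixing of Swendsen-Wang dynamics in two dimensions}, arXiv:1212.4908 (2012).
\end{thebibliography}
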